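# Selfless groups with linear control: getting below $n^2$

## 1. A quadratic guess, tested on $\mathbb Z$ and on free groups

The answer one would first guess is "no: nothing grows more slowly than $n^2$". To say what this answers, take an infinite group $G$ and a new letter $x$. We look for homomorphisms $G*\langle x\rangle\to G$ that fix $G$ and send $x$ to an element of $G$ that behaves, up to scale $n$, like a new free letter: no two elements of the ball of radius $n$ get identified. How far from the identity must the image of that ball reach?

Throughout, $G$ is an infinite group generated by a finite set $S$, $|g|$ is the word length of $g\in G$ with respect to $S$, and $B_S(r)$ is the ball of radius $r$ about the identity $e$. The letter $x$ generates an infinite cyclic group $\langle x\rangle$. The free product $G*\langle x\rangle$ carries the word metric with respect to $S\cup\{x\}$, with balls $B_{S\cup\{x\}}(n)$.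

**Definition.** Let $f:\mathbb N\to\mathbb R$ satisfy $\liminf_n f(n)^{1/n}=1$. The group $G$ (with $S$) is *$f$-selfless* if for every $n\in\mathbb N$ there is a homomorphism $\phi_n:G*\langle x\rangle\to G$ such that

(i) $\phi_n|_G=\mathrm{id}_G$;

(ii) $\phi_n$ is injective on $B_{S\cup\{x\}}(n)$;

(iii) $\phi_n\big(B_{S\cup\{x\}}(n)\big)\subseteq B_S(f(n))$.

For $n=0$ the ball is $\{e\}$ and one may take $\phi_0=\phi_1$, so we always assume $n\ge1$. By (i), $\phi_n$ is determined by the one element $\phi_n(x)$.

*Example, $n=1$.* Let $G$ be free on $S=\{a,b\}$ and put $\phi_1(x)=ab$. The ball of radius $1$ is $\{e,a^{\pm1},b^{\pm1},x^{\pm1}\}$. Its images $e,a^{\pm1},b^{\pm1},ab,b^{-1}a^{-1}$ are seven different elements of length at most $2$. So $\phi_1$ serves for $n=1$ with $f(1)=2$.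

The question comes from Henry Bradford and Alessandro Sisto, "Non-solutions to mixed equations in acylindrically hyperbolic groups coming from random walks", arXiv:2504.15456 (2025). Two facts are given with it: $f$-selfless implies $f(n)\ge n$ for all $n$, and every finitely generated acylindrically hyperbolic group with trivial finite radical is $f$-selfless for some $f=O(n^2)$. The question is whether some group is $f$-selfless with $f=o(n^2)$.

Here is why $n^2$ looks like a floor. First, $x$ must be sent far away:
$$|\phi_n(x)|\ge 2n\qquad(n\ge1). \tag{1}$$
Indeed, let $g=\phi_n(x)$ and suppose $|g|\le 2n-1$. Write $g=g_2g_1$ with $|g_1|\le n-1$ and $|g_2|\le n$. Then $xg_1^{-1}$ and $g_2$ both lie in $B_{S\cup\{x\}}(n)$, they are distinct since $xg_1^{-1}\notin G$, and both are mapped to $g_2$. This contradicts (ii).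

Second, a word of length $n$ can contain $n/2$ letters $x$ separated by letters of $S$. If each costs $2n$, the image has length about $n^2$. Let us test this.

*Test on $\mathbb Z=\langle t\rangle$.* Here $xt\ne tx$ in $\mathbb Z*\langle x\rangle$, but every homomorphism to $\mathbb Z$ identifies them. They lie in the ball of radius $2$, so $\mathbb Z$ is not $f$-selfless for any $f$.

*Test on a free group with a free basis $S$, $|S|\ge2$.* Let $g=\phi_n(x)\neq e$, a reduced word with first letter $u$ and last letter $v$. If $v\ne u^{-1}$, then $g$ is cyclically reduced and $|g^m|=m|g|$; put $q=e$. If $v=u^{-1}$, choose $q\in S$ with $q\ne u^{\pm1}$. Then $gq$ is reduced as written, begins with $u$ and ends with $q\ne u^{-1}$, so $|(gq)^m|=m(|g|+1)$. Either way $|(gq)^m|\ge m|g|$. With $m=\lfloor n/2\rfloor$, the element $(xq)^m$ lies in the ball of radius $n$, and (1) gives $f(n)\ge\lfloor n/2\rfloor\cdot 2n$, which is $n^2$ for even $n$.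

So the guess passes this test. But look at what was used: in a free group, long elements without much cancellation at the seams have long products. In an arbitrary group, a product of $n/2$ long elements may well be short, and nothing in (i)–(iii) forbids this. The guess is right for hyperbolic groups and wrong in general.

## 2. Linear control exists, linear is optimal, quadratic is the hyperbolic order

**Theorem 1.** There is an infinite group $G$ generated by $S=\{a,b\}$ that is $f$-selfless for $f(n)=281n+559$. In particular $f(n)=O(n)=o(n^2)$ and $f(n)^{1/n}\to1$.

So the answer to the question is yes. Linearity does not depend on the generating set. Let $S'$ be another finite generating set, and let $c\in\mathbb N$ be a bi-Lipschitz constant for both pairs of word metrics (on $G$ and on $G*\langle x\rangle$). Then $B_{S'\cup\{x\}}(n)\subseteq B_{S\cup\{x\}}(cn)$, so $\phi'_n:=\phi_{cn}$ is injective there, with image in $B_S(f(cn))\subseteq B_{S'}(c\,f(cn))$. Thus $G$ is $f'$-selfless with respect to $S'$ for $f'(n)=c\,f(cn)$, which is again linear.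

**Theorem 2 (linear is optimal).** Let $G$ be infinite and $f$-selfless with respect to $S$.

(a) $f(n)\ge2n$ for $n\ge1$.

(b) Let $\omega,\omega_*$ be the exponential growth rates of $(G,S)$ and $(G*\langle x\rangle,S\cup\{x\})$. Then $\omega_*>\omega$ and $\liminf f(n)/n\ge\log\omega_*/\log\omega>1$ (read as $\infty$ if $\omega=1$).

**Theorem 3 (quadratic is sharp for hyperbolic groups).** (a) If an infinite hyperbolic group $G$ is $f$-selfless with respect to a finite generating set $S$, then $\liminf f(n)/n^2\ge1$.

(b) A free group of finite rank $\ge2$ with a free basis is $f$-selfless for some $f(n)=n^2+O(n\log n)$. So the constant $1$ in (a) is sharp.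

In particular the group of Theorem 1 is not hyperbolic. We prove Theorems 2 and 3 first, since they show what a group with linear control must look like; they are not used in the proof of Theorem 1.

## 3. Counting elements: proof of Theorem 2

**Part (a).** Since $x\in B_{S\cup\{x\}}(n)$ for $n\ge1$, (1) and (iii) give $f(n)\ge|\phi_n(x)|\ge2n$.

**Part (b), step 1: the free product grows strictly faster.** Recall that $\omega=\lim|B_S(n)|^{1/n}$. As $|B_S(m+n)|\le|B_S(m)||B_S(n)|$, the limit exists and equals the infimum, so $|B_S(n)|\ge\omega^n$; also $\omega\ge1$. Let
$$\sigma(z)=\sum_{g\in G}z^{|g|}=(1-z)\sum_{n\ge0}|B_S(n)|z^n .$$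
This is finite and continuous on $[0,1/\omega)$, and there $\sigma(z)\ge(1-z)/(1-\omega z)$. If $\omega>1$, this bound tends to $\infty$ as $z\to1/\omega$. If $\omega=1$, then $\sigma(z)\to|G|=\infty$ as $z\to1$. So $z\sigma(z)$ runs continuously from $0$ to $\infty$ on $[0,1/\omega)$, and there is $z_0\in(0,1/\omega)$ with $z_0\sigma(z_0)=1$.

Consider the elements $g_1xg_2x\cdots g_rx$ with $r\ge0$ and $g_i\in G$, where $g_i=e$ is allowed. Distinct tuples give distinct elements: only positive powers of $x$ occur, so the normal form in the free product shows where the nontrivial $g_i$ stand and how many letters $x$ lie between them. The length of such an element is at most $\sum(|g_i|+1)$. Let $c_N$ be the number of tuples with $\sum(|g_i|+1)=N$. Then $c_N\le|B_{S\cup\{x\}}(N)|$ and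
$$\sum_N c_Nz_0^N=\sum_{r\ge0}\big(z_0\sigma(z_0)\big)^r=\infty .$$
So $\sum_N|B_{S\cup\{x\}}(N)|z_0^N$ diverges. Its radius of convergence is $1/\omega_*$, hence $\omega_*\ge1/z_0>\omega\ge1$.

**Part (b), step 2: compare the balls.** By (ii) and (iii), $|B_{S\cup\{x\}}(n)|\le|B_S(f(n))|$. Suppose $f(n_j)/n_j\to c<\infty$ along a sequence $n_j\to\infty$. By (a), $f(n_j)\to\infty$, so taking $n_j$-th roots gives $\omega_*\le\omega^c$. As $\omega_*>1$, this forces $\omega>1$, and $c\ge\log\omega_*/\log\omega>1$. If $\omega=1$, no finite $c$ is possible. $\blacksquare$

## 4. Powers of $gq$ in a hyperbolic group: proof of Theorem 3(a)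

Write $(y|z)_p=\frac12\big(d(p,y)+d(p,z)-d(y,z)\big)$ in the Cayley graph of $(G,S)$. Hyperbolicity means that for some $\delta\ge0$
$$(y|z)_p\ge\min\big((y|v)_p,(v|z)_p\big)-\delta\quad\text{for all points } y,z,v,p. \tag{2}$$
Changing one argument, or the base point, by distance at most $1$ changes the Gromov product by at most $1$. For a free group with a free basis, $(y|z)_e$ is the length of the common prefix of the reduced words $y$ and $z$. In the free-group test of Section 1 we chose $q$ so that $g^{-1}$ and $qg$ have no common prefix. The plan is to do this up to a bounded error.

**Step 0: $G$ is nonelementary.** This is needed for the boundary argument in Step 1. Otherwise the infinite group $G$ is virtually infinite cyclic. The normal core of a finite-index infinite cyclic subgroup is then an infinite cyclic normal subgroup $\langle t\rangle$. For $g\in G$ we have $gtg^{-1}=t^{\pm1}$, so $g^2tg^{-2}=t$. Hence the nontrivial element $x^2tx^{-2}t^{-1}$ of $G*\langle x\rangle$ is killed by every $\phi_n$, which contradicts (ii) for large $n$.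

**Step 1: one letter $q$ removes most of the cancellation.** *There is $E\ge0$ such that for every $g\in G$ some $q\in Q:=S\cup\{e\}$ satisfies $(g^{-1}|qg)_e\le E$.* If not, there are $g_j$ with $(g_j^{-1}|qg_j)_e\to\infty$ for all $q\in Q$. Comparing with the case $q=e$ through (2),
$$(g_j|qg_j)_e\ge\min\big((g_j|g_j^{-1})_e,(g_j^{-1}|qg_j)_e\big)-\delta\to\infty\quad\text{for all }q\in Q.$$
Since $|g_j|\ge(g_j|g_j^{-1})_e\to\infty$, we may pass to a subsequence with $g_j\to\xi\in\partial G$. Then $qg_j\to\xi$, because $(g_j|qg_j)_e\to\infty$; and $qg_j\to q\xi$. So $q\xi=\xi$ for all $q\in S$, and $G$ fixes $\xi$. This is impossible, since a nonelementary hyperbolic group acts minimally on its infinite boundary (Ghys–de la Harpe, *Sur les groupes hyperboliques d'après Mikhael Gromov*, Ch. 8).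

**Step 2: translate to $h=gq$.** We want to bound the cancellation between consecutive factors of a power of $h=gq$, with $q$ as in Step 1. Put $E'=E+2$. Replacing $gq$ by $g$, translating by $q$, and moving the base point from $q$ to $e$,
$$(h^{-1}|h)_e\le(q^{-1}g^{-1}|g)_e+1=(g^{-1}|qg)_q+1\le(g^{-1}|qg)_e+2\le E'.$$

**Step 3: powers of $h$ are long.** *If $|h|>2E'+2\delta$, then $|h^m|\ge m(|h|-2E'-2\delta)$ for $m\ge1$.* Let $p_i=h^i$. Then $d(p_i,p_{i+1})=|h|$ and $(p_{i-1}|p_{i+1})_{p_i}=(h^{-1}|h)_e\le E'$. We claim
$$(p_0|p_{i+1})_{p_i}\le E'+\delta\qquad(i\ge1). \tag{3}$$
For $i=1$ this holds. Suppose it holds for $i-1\ge1$. The identity $(y|z)_p+(y|p)_z=d(p,z)$ gives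
$$(p_0|p_{i-1})_{p_i}=|h|-(p_0|p_i)_{p_{i-1}}\ge|h|-E'-\delta>E'+\delta .$$
By (2), $E'\ge(p_{i-1}|p_{i+1})_{p_i}\ge\min\big((p_{i-1}|p_0)_{p_i},(p_0|p_{i+1})_{p_i}\big)-\delta$, so the minimum is at most $E'+\delta$. The first entry exceeds $E'+\delta$, so the second does not, and (3) holds for $i$. Therefore
$$d(p_0,p_{i+1})=d(p_0,p_i)+|h|-2(p_0|p_{i+1})_{p_i}\ge d(p_0,p_i)+|h|-2E'-2\delta .$$
Start from $d(p_0,p_1)=|h|$ and sum.

**Step 4: conclude.** Put $c_0=2E'+2\delta+1$. As $|h|\ge|g|-1$, Step 3 gives $|(gq)^m|\ge m(|g|-c_0)$ for all $m\ge1$. If $|h|\le2E'+2\delta$ this is trivial, because then $|g|\le c_0$. Apply it to $g=\phi_n(x)$, where $|g|\ge2n$ by (1), and to $m=\lfloor n/2\rfloor$ with $n\ge2$. The element $(xq)^m$ lies in $B_{S\cup\{x\}}(n)$ and has image $(gq)^m$. Hence $f(n)\ge\lfloor n/2\rfloor(2n-c_0)$ and $\liminf f(n)/n^2\ge1$. $\blacksquare$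

## 5. De Bruijn conjugators in free groups: proof of Theorem 3(b)

A *linear binary de Bruijn word* of order $\ell\ge1$ is a word of length $2^\ell+\ell-1$ in two letters in which each of the $2^\ell$ words of length $\ell$ occurs exactly once as a subword. Such words exist for every $\ell$ (a textbook fact). For $\ell=2$, an example is $aabba$, with subwords $aa,ab,bb,ba$.

Let $F$ be free with finite basis $S\ni a,b$. Put $\ell=\lceil\log_2(n+1)\rceil\ge1$ and $m=n+\ell$. Since $n+1\le2^\ell$, we have $m\le2^\ell+\ell-1$. Let $h$ be the prefix of length $m$ of a linear binary de Bruijn word of order $\ell$ in the letters $a,b$. So subwords of $h$ of length $\ell$ at different positions are different. Let $s_1\in\{a,b\}$ be the last letter of $h$ and $s$ the other letter. Define $\phi_n|_F=\mathrm{id}$ and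
$$\phi_n(x)=hsh^{-1}.$$
For $n=3$, for instance, $\ell=2$, $m=5$, $h=aabba$ and $\phi_3(x)=aabba\,b\,a^{-1}b^{-1}b^{-1}a^{-1}a^{-1}$.

**Step 1: translates of $h$ overlap little.** *For $e\ne c\in F$, the geodesics $[e,h]$ and $[c,ch]$ in the Cayley tree share a segment of length $<\ell$* (or nothing). As $h$ is a positive word, both geodesics traverse a common segment in the same direction. If its length were at least $\ell$, its initial subword of length $\ell$ would occur in $h$ at only one position. So the segment would start at $h_p$ and also at $ch_p$ for the same prefix $h_p$ of $h$. Then $h_p=ch_p$ and $c=e$, a contradiction.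

**Step 2: conjugating a short $c$ by $h$ leaves visible ends.** Call $c\ne e$ *good* if the reduced word $y$ of $h^{-1}ch$ begins with $s_1^{-1}$ and ends with $s_1$; otherwise call it *bad*. *If $c$ is bad, then $|c|>m-\ell=n$.* Suppose $y$ does not begin with $s_1^{-1}$. Then $hy$ is reduced as written, so $[e,ch]=[e,h]\cup[h,ch]$ and
$$[e,h]\subset[e,ch]\subset[e,c]\cup[c,ch].$$
By Step 1 the part of $[e,h]$ in $[c,ch]$ has length $<\ell$, so $[e,h]\cap[e,c]$ has length $>m-\ell$. If $y$ does not end with $s_1$, then $y^{-1}=h^{-1}c^{-1}h$ does not begin with $s_1^{-1}$, and the same argument applies to $c^{-1}$.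

**Step 3: injectivity.** It suffices to show $\phi_n(w)\ne e$ for every $e\neq w\in F*\langle x\rangle$ of length at most $2n$. The group $F*\langle x\rangle$ is free on $S\cup\{x\}$. After cyclic reduction and rotation, which do not increase the length, one of three cases holds: $w\in F\setminus\{e\}$; or $w=x^j$ with $j\ne0$; or
$$w=x^{j_1}c_1\cdots x^{j_r}c_r,\qquad r\ge1,\ \text{all }j_i\ne0,\ \text{all }c_i\in F\setminus\{e\}.$$
In the first two cases $\phi_n(w)$ is $w$ or $hs^jh^{-1}$, which is nontrivial. In the third, $\sum|c_i|<2n$, and a bad $c_i$ has length $>n$, so at most one $c_i$ is bad. Rotate so that $c_1,\dots,c_{r-1}$ are good, and let $y_i$ be the reduced word of $h^{-1}c_ih$. Then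
$$\phi_n(w)=h\,z\,h^{-1}c_r,\qquad z=s^{j_1}y_1s^{j_2}\cdots y_{r-1}s^{j_r}.$$
The $y_i$ begin with $s_1^{-1}$ and end with $s_1$, and $h$ ends with $s_1\ne s$. So $hzh^{-1}$ is reduced as written. Its length is at least $2m+1>2n>|c_r|$, hence $\phi_n(w)\ne e$.

**Step 4: size.** An element of $B_{S\cup\{x\}}(n)$ has the form $c_0x^{j_1}c_1\cdots x^{j_r}c_r$ with $\sum|c_i|+\sum|j_i|\le n$, all $j_i\ne0$ and $c_1,\dots,c_{r-1}\ne e$. If $r\ge1$, then $2r-1\le n$, so $r\le(n+1)/2$. Since $\phi_n(x^j)=hs^jh^{-1}$ has length $2m+|j|$, the image has length at most
$$n+2mr\le n+(n+1)\big(n+\lceil\log_2(n+1)\rceil\big)=n^2+O(n\log n).\qquad\blacksquare$$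

## 6. A presentation that shortens every word in the new letter

We turn to Theorem 1. We want a group generated by $a,b$ with elements $x_n$ such that every word of length $\le n$ in $a,b,x_n$ equals a word of length $O(n)$ in $a,b$, while $x_n$ satisfies no unexpected relation of length $\le2n$. A single relation $x_n=u$ does not bring the first property with it: substituting $u$ letter by letter gives length about $n|u|$, and by (1) this is again of order $n^2$. So we impose a relation $k=u_k$ for *every* relevant word $k$, with $u_k$ a word of length $O(n)$ in $a,b$. There are at most $5^n$ relevant words of length $\le n$ and $2^{O(n)}$ positive words of length $O(n)$, so there is room for the $u_k$ to be different in a robust way.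

**Construction.** Put $T=40$, $m_n=3n+6$ and $L_n=(n+1)+1+2m_n=7n+14$ for $n\ge1$. Let $A=\{a,b,x_1,x_2,\dots\}$. Let $K_n$ be the set of nonempty reduced words $k$ over $\{a,b,x_n\}^{\pm1}$ of length $|k|\le n$ whose first and last letters lie in $\{x_n^{\pm1}\}$. (Letters before the first $x_n^{\pm1}$ and after the last one need no shortening.) We have
$$|K_n|\le\sum_{j\le n}2\cdot5^{j-1}\le5^n\le2^{3n},\qquad T<2^6,$$
so there is an injection $(k,t)\mapsto c_{k,t}$ from $K_n\times\{1,\dots,T\}$ into $\{ab,bb\}^{m_n}$, whose elements we regard as words of length $2m_n$. Put
$$\beta_{k,t}=a^{n+1}\,b\,c_{k,t},\qquad u_k=\beta_{k,1}\beta_{k,2}\cdots\beta_{k,T},\qquad r_k=k^{-1}u_k .$$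
Each *block* $\beta_{k,t}$ has length $L_n$, so $u_k$ has length $TL_n$. The $u_k$ are positive words in $a,b$. Since $k^{-1}$ begins and ends with $x_n^{\pm1}$, the $r_k$ are cyclically reduced. If $k\in K_n$, we say that $k$, or $r_k$, has *scale* $n$; the scale is determined by $k$, as $k$ contains the letter $x_n^{\pm1}$. Let
$$G=\langle A\mid r_k,\ k\in K_n,\ n\ge1\rangle .$$
Since $x_n\in K_n$, we have $x_n=u_{x_n}$ in $G$, so $G$ is generated by $S=\{a,b\}$.

*Example.* $K_1=\{x_1,x_1^{-1}\}$ and $K_2=\{x_2^{\pm1},x_2^{2},x_2^{-2}\}$, while $K_3$ already contains words such as $x_3ax_3^{-1}$. For $n=1$ we have $L_1=21$, blocks $a^2b\,c$ with $|c|=18$, and $|u_{x_1}|=840$.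

The initial run $a^{n+1}$ of a block announces the scale, and $c_{k,t}$ announces $k$ and $t$. This gives the following.

**Lemma 1.** Let $k,k'$ have scales $n,n'$. If a word $Q$ with $|Q|\ge2L_n$ occurs in $u_k$ at position $p$ and in $u_{k'}$ at position $p'$, then $k=k'$ and $p=p'$.

*Proof.* Let the occurrence of $Q$ in $u_k$ start inside the $s$-th block. As $|Q|\ge2L_n$, it contains the last letter $b$ of that block and the whole block number $t=s+1$. So $Q$ contains $b\,\beta_{k,t}=b\,a^{n+1}\,b\,c_{k,t}$. Now look at $u_{k'}$. All blocks end in $b$, and every $a$ inside some $c_{k',t'}$ is preceded and followed by $b$. So the maximal runs of $a$ of length at least $2$ in $u_{k'}$ are exactly the initial runs $a^{n'+1}$ of blocks. As $n+1\ge2$, the occurrence of $ba^{n+1}b$ in $u_{k'}$ gives $n=n'$, and its $a^{n+1}$ begins a block $\beta_{k',t'}$. Comparing the next $2m_n$ letters after $a^{n+1}b$, we get $c_{k,t}=c_{k',t'}$. By injectivity $(k,t)=(k',t')$. So the same block sits at the same place of $Q$ in both occurrences, and $p=p'$. $\square$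

**Where classical small cancellation stops.** Let $R$ be the set of all cyclic rotations of the words $r_k^{\pm1}$. A *piece* is a common prefix of two distinct words of $R$. Condition $C'(1/6)$ says that a piece that is a prefix of $r\in R$ has length less than $|r|/6$. If it held, we would be done quickly. By Greendlinger's lemma, a nonempty reduced word $w$ with $w=1$ in $G$ contains more than half of some $r\in R$. So $|r|<2|w|$, and replacing that subword by the inverse of the shorter rest shortens $w$. Repeating this, $w$ becomes a product of conjugates of relators of length $<2|w|$, and for $|w|\le2n$ no relator of scale $\ge n$ would be among them. Lemma 1 looks encouraging: two $u$-words of different relators agree only on words shorter than $2L_n$, one twentieth of $|u_k|$.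

But $C'(1/6)$ is false for this presentation. Let $k$ have scale $n$, let $n'\ge40L_n+2$, and put
$$k'=x_{n'}\,u_k\,x_{n'}\in K_{n'} .$$
Then $u_k$ is a prefix of a rotation of $r_k$ and of a rotation of $r_{k'}^{-1}=u_{k'}^{-1}k'$. These rotations are distinct words, as the first contains a letter $x_n^{\pm1}$ and the second does not. So $u_k$ is a piece. It has length $40L_n$, whereas $|r_k|\le n+40L_n<41L_n$. Already for $n=1$, $n'=842$ the piece is all of $r_{x_1}$ but one letter. Since the words $k'$ run over *everything* of length $\le n'$, they contain small relators almost entirely.

**The way around.** In a diagram, a long contact of this bad kind is between the $u$-part of a small face and the $k$-part of a face of larger scale. It is long for the small face but cheap for the large one, since the $k$-part is at most $L_{n'}$ of a perimeter above $40L_{n'}$. So we do not ask how much of one face a contact covers. We count all sides in the whole diagram at once, and charge contacts with $k$-parts to the face that owns the $k$-part. Only contacts between two $u$-parts remain. For those, positivity of the $u_k$ and Lemma 1 bound the length, and planarity bounds the number.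

## 7. Diagrams and the main inequality

A *diagram* for a word $w$ is a finite connected simply connected 2-complex in the plane whose oriented edges are labeled by letters of $A^{\pm1}$ (inverse edges by inverse letters), with boundary label $w$. Faces are open discs. Each face is the injective image of the interior of a polygon whose sides map to edges, and, unless stated otherwise, its label is a cyclic rotation of some $r_k^{\pm1}$. We draw edges as polygonal arcs, so that the curves below are tame. We use the two halves of van Kampen's lemma (Lyndon–Schupp, *Combinatorial Group Theory*, Ch. V.1).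

**(VK1)** If $w$ is equal in the free group $F(A)$ to a product of $N$ conjugates of words $r_k^{\pm1}$, there is a diagram for $w$ with at most $N$ faces. (For reduced $w$ this is the usual statement. For general $w$, take a diagram for its reduced form. For every inserted pair $ss^{-1}$ attach a spike, i.e. one edge, at the corresponding boundary corner in the outer region. No faces are added.)

**(VK2)** If a finite connected simply connected labeled planar complex has boundary label $w$ and face labels $\rho_1,\dots,\rho_N$ (arbitrary words), then $w$ is in $F(A)$ a product of conjugates of $\rho_1^{\pm1},\dots,\rho_N^{\pm1}$, each face being used once.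

**Proposition 1.** Let $w$ be a word over $A^{\pm1}$ with $w=1$ in $G$. Then there is a diagram $D$ for $w$ such that
$$|w|\ \ge\ 3\sum_fL_f, \tag{4}$$
the sum being over the faces $f$ of $D$, where $L_f:=L_n$ if the label of $f$ has scale $n$.

Two examples show the kinds of contact. *First*, both $k=x_1$ and $k^{-1}$ lie in $K_1$. Glue a face for $r_k=k^{-1}u_k$ and one for $r_{k^{-1}}=k\,u_{k^{-1}}$ along the edge $x_1$. The result is a diagram for $u_ku_{k^{-1}}=(k\,r_k\,k^{-1})\,r_{k^{-1}}$. Two $k$-parts touch, and (4) reads $1680\ge3\cdot42$. *Second*, take $k=x_1$ and $k'=x_{842}u_kx_{842}$, and glue a face for $r_k$ along all of $u_k$ to a face for $r_{k'}$. The boundary label is $(x_{842}x_1x_{842})^{-1}u_{k'}$. All $840$ sides of $u_k$ touch a $k$-part. Here $L_{842}=5908$, and (4) reads $3+40\cdot5908\ge3(21+5908)$, which is true: $236323\ge17787$.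

**Setup for Sections 7–9.** Let $D$ be a diagram for $w$ with the fewest faces. For each face $f$ fix $k_f$ and a reading of $\partial f$ as $r_{k_f}$, clockwise or counterclockwise. This divides the sides of the polygon of $f$ into a *$u$-part* ($TL_f$ consecutive sides, labeled $u_{k_f}$, with positions $1,\dots,TL_f$) and a *$k$-part* ($|k_f|$ consecutive sides, and $1\le|k_f|\le L_f$). An *incidence* is a side of the polygon of a face. An edge has two sides; each is an incidence or lies outside $D$. An edge is *uu* if both its sides are incidences in $u$-parts.

**Step 1: who can meet along a uu-edge.** Positivity controls orientations. *A uu-edge joins two distinct faces, and these have opposite reading directions.* Orient edges with labels $a,b$ so that the label is positive. As $u_{k_f}$ is positive, the reading of $\partial f$ traverses every side of the $u$-part in the positive direction. So if $\partial f$ is read counterclockwise, $f$ lies to the left of every edge of its $u$-part; if clockwise, to the right. The two sides of a uu-edge are a left side and a right side. Hence they belong to faces with opposite reading directions, and in particular to different faces.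

**Step 2: arcs are short.** We group uu-edges into contact intervals and bound their length by the *smaller* of the two scales. For faces $f\ne f'$, call the uu-edge at positions $(p+1,p'+1)$ of $u_{k_f},u_{k_{f'}}$ the *successor* of the uu-edge at positions $(p,p')$. Maximal chains of successors are called *arcs* between $f$ and $f'$; the length of an arc is its number of edges. Every uu-edge lies in exactly one arc. For instance, if $f$ and $f'$ share exactly uu-edges at positions $(3,10),(4,11),(9,2)$, there are two arcs, of lengths $2$ and $1$. We claim:
$$\text{every arc between } f,f' \text{ has length } <2\min(L_f,L_{f'}). \tag{5}$$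
Suppose not. The label of the arc is a word that occurs in both $u_{k_f}$ and $u_{k_{f'}}$, so Lemma 1, applied with the smaller scale in the role of $n$, gives $k_f=k_{f'}$ and equal positions. Let $e$ be an edge of the arc, oriented positively. The readings of $\partial f$ and $\partial f'$, started at $e$, are $eP$ and $eP'$, where $P,P'$ are paths from the end of $e$ to its origin. Both readings are the same rotation of $r_{k_f}$, so $P,P'$ have the same label $\rho$. By Step 1, $f$ and $f'$ are distinct and lie on different sides of $e$. So deleting the open edge $e$ merges $f$ and $f'$ into one face, an open disc with boundary path $PP'^{-1}$ and freely trivial label $\rho\rho^{-1}$. The new complex is still connected and simply connected, with the same boundary label $w$. By (VK2), $w$ is in $F(A)$ a product of conjugates of the labels$^{\pm1}$ of the remaining faces only. By (VK1) there is a diagram for $w$ with fewer faces than $D$, contradicting minimality.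

Now we need to bound the *number* of arcs. A planar graph with $v\ge3$ vertices and at most one edge per pair of vertices has at most $3v-6$ edges. So all would be well if each pair of faces had a bounded number of arcs. This is the subject of the next section.

## 8. Pure bigons and the bound of three arcs per pair of faces

**Step 3: dual curves.** This step sets up the geometry. Choose a center $o_f$ in each face, and radial segments in $f$ from $o_f$ to the midpoints of the sides of its polygon. For an edge $e$ between two distinct faces let $e^*$ be the union of the two radial segments meeting at its midpoint. Dual edges $e^*$ are disjoint except at the centers.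

Let $e_1\ne e_2$ be uu-edges between $f$ and $f'$. Then $\gamma=e_1^*\cup e_2^*$ is a simple closed curve. It meets the 1-skeleton only in the midpoints of $e_1,e_2$, where it crosses these edges. Write $\operatorname{int}$ and $\operatorname{ext}$ for the bounded and unbounded complementary components of a simple closed curve; "inside $\gamma$" means in $\operatorname{int}\gamma$. We note four facts.

- Each of $e_1,e_2$ has one half inside and one half outside $\gamma$, because $\gamma$ crosses it exactly once.
- $\operatorname{int}\gamma\subset D$, since $\mathbb R^2\setminus D$ is connected, unbounded and disjoint from $\gamma$.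
- The two radial segments cut $f$ into two open sectors. These are connected, disjoint from $\gamma$, and lie on different sides of $\gamma$ along a radial segment. So exactly one of them lies inside $\gamma$; call it the *inner sector* of $f$, and the other one the outer sector. The same holds for $f'$.
- Every other face, and every edge other than $e_1,e_2$, is connected and disjoint from $\gamma$, hence lies entirely inside or entirely outside $\gamma$. A side of $f$ or $f'$ other than $e_1,e_2$ that borders the inner (outer) sector lies in the closure of that sector and misses $\gamma$, so it lies inside (outside) $\gamma$.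

Consequently:
$$\begin{gathered}\text{if an edge lies inside }\gamma,\text{ both its sides are incidences, and they belong}\\ \text{to faces inside }\gamma\text{ or to the inner sectors of }f,f'.\end{gathered} \tag{6}$$
Indeed, points near the edge lie in $\operatorname{int}\gamma\subset D$, so both sides are incidences. A face other than $f,f'$ that touches the edge meets $\operatorname{int}\gamma$, so it lies inside. A side in $f$ or $f'$ cannot border an outer sector, by the last fact.

**Definition.** The pair $(e_1,e_2)$ is a *pure bigon* if the boundary subpaths from $e_1$ to $e_2$ of the inner sectors of $f$ and of $f'$ lie entirely in the $u$-parts.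

*Example.* If $e_1,e_2$ are consecutive edges of one arc, sharing a vertex of degree $2$ inside $\gamma$ at which only these two edges meet, the inner boundary paths consist of one half of $e_1$ and one half of $e_2$, and $(e_1,e_2)$ is a pure bigon. Such bigons are harmless. The next lemma produces pure bigons with edges in *different* arcs, and Lemma 3 forbids them.

**Lemma 2.** If two faces $g,g'$ are joined by uu-edges $h_1,\dots,h_4$ in four different arcs, then some two of the $h_t$ form a pure bigon. More precisely, that bigon is $(h_s,h_t)$ with $h_s^*,h_t^*$ cyclically consecutive around $o_g$.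

*Proof.* The four paths $h_t^*$ from $o_g$ to $o_{g'}$ are disjoint except at their ends, so they divide the plane into four regions. Each region is a complementary component of a curve $h_s^*\cup h_t^*$ with $h_s,h_t$ cyclically consecutive. It contains exactly one of the four sectors into which the four radial segments cut $g$, and exactly one of those of $g'$. Three regions are bounded, and each of these is the interior of its curve $h_s^*\cup h_t^*$. So the sectors it contains are the inner sectors of $g,g'$ for the pair $(h_s,h_t)$. The $k$-part of $g$ is a run of consecutive sides containing none of the $h_t$, since the $h_t$ are in the $u$-part. So it borders only one of the four sectors of $g$; likewise for $g'$. Hence the two $k$-parts spoil at most two of the three bounded regions, and a remaining one gives a pure bigon. $\square$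

**Lemma 3.** There is no pure bigon $(e_1,e_2)$ with $e_1,e_2$ in different arcs.

*Proof.* Suppose there is one. Choose one, between faces $f$ and $f'$, for which the set $F'$ of faces inside $\gamma$ is as small as possible.

**Case $F'=\emptyset$.** Here we show that $f$ and $f'$ run along the same path, so that $e_1,e_2$ lie in one arc after all. Let $e_1,d_1,\dots,d_{l-1},e_2$ ($l\ge1$) be the edges on the inner sector of $f$. As the sector's boundary lies in the $u$-part, they are consecutive in $u_{k_f}$, in this order after interchanging $e_1,e_2$ if necessary. Each $d_t$ lies inside $\gamma$. By (6) and $F'=\emptyset$, its other side is in the inner sector of $f$ or of $f'$, hence in a $u$-part. So $d_t$ is a uu-edge, and by Step 1 the other side is in $f'$. Symmetrically, every edge on the inner sector of $f'$ other than $e_1,e_2$ borders the inner sector of $f$. So the inner boundary path $p$ of $f$ and the inner boundary path $q$ of $f'$, between the midpoints of $e_1$ and $e_2$, traverse the same edges, and the same half-edges of $e_1,e_2$ (the halves inside $\gamma$). Each is traversed exactly once by each path, since a uu-edge has only one side in $f$ and one in $f'$.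

Let $Z$ be the graph formed by these edges and half-edges. *$Z$ is a forest.* Suppose $Z$ contains a simple cycle $C$. The midpoints of $e_1,e_2$ are leaves of $Z$, so $C$ consists of edges $d_t$ and their end points. Thus $C$ is disjoint from $\gamma$ and lies in $\operatorname{int}\gamma$. The set $\gamma\cup\operatorname{ext}\gamma$ is connected, unbounded and disjoint from $C$, so it lies in $\operatorname{ext}C$. Hence $\operatorname{int}C\subset\operatorname{int}\gamma\subset D$. The nonempty open set $\operatorname{int}C$ is not contained in the 1-skeleton, so it meets some face $g$. As $g$ is connected and disjoint from $C$, we get $g\subset\operatorname{int}C\subset\operatorname{int}\gamma$. Since $o_f,o_{f'}\in\gamma$, the face $g$ is neither $f$ nor $f'$. So $g\in F'$, a contradiction.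

In a forest, a path using each edge at most once is simple, and the simple path between two given points is unique. So $p$ and $q$ coincide up to direction. It remains to compare directions. In the direction of $u_{k_f}$, the path $p$ starts with the inner half of $e_1$, traversed positively from the midpoint. So this half is the terminal half of $e_1$. Likewise the inner half of $e_2$ is its initial half. In the direction of $u_{k_{f'}}$, the path $q$ also traverses its edges positively. It cannot start at the midpoint of $e_2$, because from there it would run through the initial half of $e_2$ backward. So it starts in $e_1$ and ends in $e_2$. Hence $e_1,d_1,\dots,d_{l-1},e_2$ are consecutive in this order in both $u_{k_f}$ and $u_{k_{f'}}$. Each is the successor of the one before, and $e_1,e_2$ lie in one arc, a contradiction.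

**Case $F'\ne\emptyset$.** Here the faces inside $\gamma$ have too many $u$-sides to be accommodated. We consider all arcs having at least one of their two faces in $F'$.

*(α) Where these arcs lie.* An edge of such an arc has a side in a face inside $\gamma$. So it is not $e_1$ or $e_2$, whose sides belong to $f$ and $f'$, and it lies inside $\gamma$. By (6), the other face of the arc is in $F'\cup\{f,f'\}$, and if it is $f$ or $f'$, the edge borders the inner sector.

*(β) A pair $\{g,g'\}$ of faces has at most $3$ such arcs.* Otherwise Lemma 2 gives a pure bigon with edges $h_s,h_t$ in different arcs and curve $\gamma'=h_s^*\cup h_t^*$. By (α), $\gamma'\subset\operatorname{int}\gamma\cup\{o_f,o_{f'}\}$: radial segments in faces of $F'$ and midpoints of the arc edges are inside $\gamma$, and radial segments in $f$ or $f'$ run in the inner sector except for the center. So the connected unbounded set $\operatorname{ext}\gamma$ is disjoint from $\gamma'$ and lies in $\operatorname{ext}\gamma'$. Hence the open set $\operatorname{int}\gamma'$ is disjoint from $\operatorname{ext}\gamma$, and therefore also from $\gamma$, which lies in the closure of $\operatorname{ext}\gamma$. So $\operatorname{int}\gamma'\subset\operatorname{int}\gamma$,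 and the faces inside $\gamma'$ belong to $F'$. They exclude $g$ and $g'$, whose centers lie on $\gamma'$, and one of $g,g'$ is in $F'$. So there are fewer than $|F'|$ faces inside $\gamma'$, contradicting the choice of $(e_1,e_2)$.

*(γ) The number of arcs in a subfamily.* Let $\mathcal F\subset F'$ with $|\mathcal F|=v\ge1$. Consider the arcs with at least one face in $\mathcal F$ and both faces in $\mathcal F\cup\{f,f'\}$. Drawing one dual edge for each pair of faces joined by such an arc, we get a simple planar graph on $v+2\ge3$ vertices. It has at most $3(v+2)-6=3v$ edges. By (β) there are at most $9v$ such arcs.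

*(δ) The total length of the arcs, scale by scale.* By (5), an arc costs only the smaller scale. To exploit this we apply (γ) at every threshold of scales; multiplying the number of arcs by the largest length would be too wasteful. For an arc $\alpha$ with a face in $F'$, let $M_\alpha$ be the minimum of $L_g$ over the faces $g\in F'$ of $\alpha$. By (5), $\alpha$ has length $<2M_\alpha$. Put $L_0=0$, and let $v_s$ be the number of $g\in F'$ of scale $\ge s$. As $L_s$ increases with $s$, $M_\alpha$ is the sum of $L_s-L_{s-1}$ over those $s\ge1$ for which all faces of $\alpha$ in $F'$ have scale $\ge s$. So the total length of all arcs with a face in $F'$ is at most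
$$2\sum_\alpha M_\alpha=2\sum_{s\ge1}(L_s-L_{s-1})\,\#\{\alpha:\text{all faces of }\alpha\text{ in }F'\text{ have scale}\ge s\}\le18\sum_{s\ge1}(L_s-L_{s-1})v_s=18\sum_{g\in F'}L_g .$$
The inequality is (γ) for $\mathcal F=\{g\in F':\text{scale}\ge s\}$: an arc counted at $s$ has a face in $\mathcal F$, and by (α) both its faces are in $\mathcal F\cup\{f,f'\}$. If $v_s=0$, no arc is counted.

*(ε) The contradiction.* The faces in $F'$ have $\sum_{g\in F'}TL_g$ $u$-incidences. The edge at such an incidence lies inside $\gamma$, as in (α). By (6) its other side is an incidence of a face in $F'$ or of an inner sector of $f,f'$, and the inner sectors contribute only $u$-incidences because the bigon is pure. So the other side is either a $k$-incidence of a face in $F'$, of which there are at most $\sum_{F'}|k_g|\le\sum_{F'}L_g$, or a $u$-incidence. In the latter case the edge is a uu-edge of one of the arcs in (δ), and each edge of such an arc accounts for at most two $u$-incidences of $F'$. Therefore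
$$T\sum_{g\in F'}L_g\le(1+36)\sum_{g\in F'}L_g ,$$
which contradicts $T=40$, as $F'\ne\emptyset$. $\square$

## 9. Counting sides in the whole diagram: proof of Proposition 1

**Step 4: the number of arcs.** By Lemmas 2 and 3, any two faces of $D$ are joined by at most $3$ arcs. So among any $v\ge1$ faces there are at most $9v$ arcs: none if $v=1$ (Step 1), at most $3$ if $v=2$, and at most $3(3v-6)$ if $v\ge3$, again by the planar graph formed by dual edges.

**Step 5: the total length of arcs.** For an arc $\alpha$ between $g$ and $g'$ put $M_\alpha=\min(L_g,L_{g'})$; by (5) its length is $<2M_\alpha$. Let $v_s$ now be the number of faces of $D$ of scale $\ge s$. Exactly as in (δ), with Step 4 for the family of faces of scale $\ge s$, the total length of all arcs is at most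
$$2\sum_{s\ge1}(L_s-L_{s-1})\,\#\{\alpha:\text{both faces have scale}\ge s\}\le18\sum_{s\ge1}(L_s-L_{s-1})v_s=18\sum_fL_f .$$

**Step 6: the other side of each $u$-incidence.** Each of the $\sum_fTL_f$ $u$-incidences has on its other side one of three things:

- a $k$-incidence; there are at most $\sum_f|k_f|\le\sum_fL_f$ of these;
- a $u$-incidence; by Step 5 there are at most $2\cdot18\sum_fL_f=36\sum_fL_f$ of these;
- the outside of $D$; there are at most $|w|$ of these, since each outside side of an edge corresponds to an occurrence in the boundary path.

Hence $40\sum_fL_f\le37\sum_fL_f+|w|$, which is (4). $\blacksquare$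

Contacts such as the second example of Section 7, where $C'(1/6)$ failed, are in the first item: they are paid for by the face that owns the $k$-part.

## 10. Short relations ignore $x_n$: proof of Theorem 1

Let $\phi_n:G*\langle x\rangle\to G$ be the identity on $G$ with $\phi_n(x)=x_n$. Then (i) holds.

**Injectivity (ii).** We show that a coincidence on the ball of radius $n$ uses only relators that do not see $x_n$. Let $g,h\in B_{S\cup\{x\}}(n)$ with $\phi_n(g)=\phi_n(h)$. Then $gh^{-1}$ is represented by a word $w(a,b,x)$ of length at most $2n$, and $w(a,b,x_n)=1$ in $G$. By Proposition 1 there is a diagram for $w(a,b,x_n)$ each of whose faces satisfies $3L_f\le2n$, so $L_f<n$. Since $L_m\ge L_n>n$ for $m\ge n$, all faces have scale $<n$. By (VK2), in $F(A)$,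
$$w(a,b,x_n)\ \text{ is a product of conjugates of words } r_k^{\pm1} \text{ with } k \text{ of scale } <n. \tag{7}$$
Consider the homomorphism $\psi:F(A)\to G*\langle x\rangle$ with $a\mapsto a$, $b\mapsto b$, $x_m\mapsto x_m\in G$ for $m\ne n$, and $x_n\mapsto x$. A relator of scale $m<n$ involves only $a,b,x_m$, not $x_n$. So $\psi$ sends it to its value in $G$, which is trivial. By (7), $w(a,b,x)=\psi(w(a,b,x_n))=1$ in $G*\langle x\rangle$, that is, $g=h$.

**Size (iii).** Now the relators of scale $n$ do the shortening. An element of $B_{S\cup\{x\}}(n)$ is represented by a reduced word of length at most $n$ in $a,b,x$. If $x$ does not occur, its image has length at most $n\le f(n)$. Otherwise, cut before the first and after the last letter $x^{\pm1}$: the word with $x$ replaced by $x_n$ is $s\,k\,s'$ with words $s,s'$ in $a,b$, with $k\in K_n$, and with $|s|+|s'|\le n-1$. As $k=u_k$ in $G$, the image equals $s\,u_k\,s'$, and its length is at most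
$$n-1+40L_n=n-1+280n+560=281n+559=f(n).$$

**$G$ is infinite.** For every $n$, $\phi_n$ is injective on $\{1,x,\dots,x^n\}\subset B_{S\cup\{x\}}(n)$, so $G$ has at least $n+1$ elements.

Finally $f(n)=281n+559$ satisfies $f(n)^{1/n}\to1$, so $G$ is $f$-selfless. $\blacksquare$
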